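
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Four colors suffice for strong majority edge-colorings}


\begin{abstract}
A strong majority edge-coloring of a graph is an edge-coloring in which, for every edge $e$ and every color $\alpha$, at most half of the edges adjacent to $e$ have color $\alpha$. A finite simple graph has such a coloring exactly when none of its edges is adjacent to exactly one other edge. We prove that four colors are then always enough. The proof splits the vertices into pieces of degree at most $4$ and colors the resulting multigraph almost properly. The tools are Vizing's theorem, the theorem of Cranston and Rabern on graphs of maximum degree $4$ whose core has maximum degree at most $2$, and a careful treatment of paths through vertices of degree $2$. The number four is best possible, and deciding whether three colors suffice is NP-complete, even for bipartite graphs of maximum degree $3$.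
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G=(V,E)$ be a finite simple graph. Two distinct edges are \emph{adjacent} if they share an end-vertex, so an edge $uv$ is adjacent to exactly $d(u)+d(v)-2$ edges. A \emph{strong majority edge-coloring} of $G$ is a map $c:E\to C$ such that for every edge $e$ and every color $\alpha\in C$ at most half of the edges adjacent to $e$ have color $\alpha$. The least number of colors in such a coloring is the \emph{strong majority index} $\mathrm{Maj}'(G)$.

An edge adjacent to exactly one other edge makes such a coloring impossible, because a single edge is more than half of one edge. This is the only obstruction: if there is no such edge, one may give all edges different colors. We therefore call $G$ \emph{admissible} if no edge is adjacent to exactly one other edge, that is, if no edge $uv$ has $d(u)+d(v)=3$.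

How many colors are needed? An edge with many adjacent edges is easy to satisfy, since with four colors used evenly each color takes about a quarter of them. The demanding edges are those with few adjacent edges. If $e$ has two or three adjacent edges, these must receive pairwise different colors. In the star $K_{1,4}$ each edge has three adjacent edges, and any two edges of the star are among the three edges adjacent to some other edge. So all four edges have different colors, and $\mathrm{Maj}'(K_{1,4})=4$.

The question studied here comes from \cite{KKPW}. It is known that $\mathrm{Maj}'(G)\le 8$ for every admissible $G$, and that admissible graphs with $\mathrm{Maj}'(G)=4$ exist. The question is whether $\mathrm{Maj}'(G)\le 4$ always holds. We show that it does, in the following form, which makes sense for every graph.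

\begin{theorem}\label{thm:main}
Let $G$ be a finite simple graph and let $C$ be a set of four colors. There is a coloring $c:E(G)\to C$ such that
\begin{itemize}
\item[\textup{(A)}] for every edge $xy$ with $d(x)+d(y)\ne 3$ and every color $\alpha$, at most half of the edges adjacent to $xy$ have color $\alpha$;
\item[\textup{(B)}] at every vertex $u$ with $d(u)\ge 3$, every color appears on at most $\lceil d(u)/3\rceil$ edges.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
Every admissible graph $G$ satisfies $\mathrm{Maj}'(G)\le 4$.
\end{corollary}

The following result, proved in Section~\ref{sec:sharp}, complements this bound.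

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[\textup{(1)}] $\mathrm{Maj}'(K_{1,4})=4$.
\item[\textup{(2)}] Let $F$ be a simple cubic graph and let $S(F)$ be obtained from $F$ by subdividing every edge once. Then $S(F)$ is admissible, bipartite and of maximum degree $3$, and $\mathrm{Maj}'(S(F))=\chi'(F)\in\{3,4\}$.
\item[\textup{(3)}] Deciding whether $\mathrm{Maj}'(G)\le 3$ is NP-complete, even for admissible bipartite graphs of maximum degree $3$.
\end{enumerate}
\end{theorem}

\subsection{The generic case}\label{sec:generic}

The numbers $3$ and $4$ in Theorem~\ref{thm:main} are explained by a case with a very short proof.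

\begin{proposition}\label{prop:generic}
Theorem~\ref{thm:main} holds if no vertex of $G$ has degree $2$ or $4$.
\end{proposition}

\begin{proof}
Partition the edges at each vertex $u$ of positive degree into $\lceil d(u)/3\rceil$ sets of size at most $3$, called bundles. Let $H$ be the graph whose vertices are the bundles and which has, for each edge of $G$, one edge joining the two bundles that contain it. Edges of $H$ with the same two ends come from edges of $G$ with the same two ends, so $H$ is simple. It has maximum degree at most $3$, so by Vizing's theorem \cite{Vizing} it has a proper edge-coloring with colors from $C$. Carry it over to $G$. Each bundle shows each color at most once, and (B) follows.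

For $d=3$ and for $d\ge 5$ we have $\lceil d/3\rceil\le (d-1)/2$. Hence, for an edge $e=xy$ and an end $z$ of $e$ with $d(z)\ge3$, each color appears on at most half of the $d(z)-1$ other edges at $z$. If $d(z)=1$ there are no other edges at $z$. Adding the contributions of $x$ and $y$ gives (A).
\end{proof}

The inequality $\lceil d/3\rceil\le(d-1)/2$ fails for $d=4$, where $2>3/2$, and for $d=2$, where $1>1/2$. All the work goes into these two degrees.

\subsection{Degree four}\label{sec:introfour}

Let $d(x)=4$ and let $e=xy$ be an edge. We say that $e$ is \emph{exposed} at $x$ if two of the other three edges at $x$ have the same color. Then $x$ contributes too many edges of that color. The other end can compensate if $d(y)=4$ and $e$ is not exposed at $y$: if no color appears three times at $x$, each color appears on at most $2+1=3$ of the six edges adjacent to $e$. So, for edges without ends of degree $2$, we will enforce the following rule.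
\begin{quote}
$(\star)$ If $e=xy$ is exposed at $x$, then $d(y)=4$ and $e$ is not exposed at $y$.
\end{quote}

\begin{example}\label{ex:K5e}
Let $G=K_5-e$, with vertices $v_1,v_2,v_3$ of degree $4$ and non-adjacent vertices $x,y$ of degree $3$. It has nine edges and a matching of $G$ has at most two edges, so there is no proper $4$-edge-coloring. But in the coloring
\begin{equation}\label{eq:K5e}
\begin{aligned}
v_1x,\ v_1y,\ v_2v_3&\mapsto 1, & v_1v_2,\ v_3y&\mapsto 2,\\
v_1v_3,\ v_2x&\mapsto 3, & v_2y,\ v_3x&\mapsto 4
\end{aligned}
\end{equation}
the edges at $v_2$ have colors $1,2,3,4$, those at $v_3$ have colors $1,2,3,4$, those at $x$ have colors $1,3,4$, and those at $y$ have colors $1,2,4$. Only at $v_1$ is a color repeated: there we see $1,1,2,3$. The edges exposed at $v_1$ are the edges $v_1v_2$ and $v_1v_3$ of colors $2$ and $3$. They lead to vertices of degree $4$ at which all colors differ, so $(\star)$ holds. All other edges have at each end at most one further edge of any given color. Thus (A) and (B) hold.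
\end{example}

To obtain $(\star)$ in general we treat each vertex $x$ of degree $4$ in one of two ways. We may \emph{split} $x$ into a bundle $\{s(x)\}$ and a bundle of three edges of different colors. Then $s(x)$ is never exposed at $x$, but the other three edges may be. Or we may \emph{keep} $x$ as a single bundle of size $4$. Then $H$ has vertices of degree $4$, and even for simple $H$ Vizing's theorem gives only five colors. For a connected simple graph of maximum degree $4$ in which every vertex of degree $4$ has at most two neighbors of degree $4$, a theorem of Cranston and Rabern gives four colors, with the single exception $K_5-e$. We will split a largest possible set of vertices; maximality forces exactly this condition on the vertices we keep.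

\subsection{Degree two}\label{sec:introtwo}

Suppose $e=uw$ with $d(u)=d\ge 3$ and $d(w)=2$, and let $e'$ be the other edge at $w$. The edges adjacent to $e$ are $e'$ and the $d-1$ other edges at $u$, so $c(e')$ must be a color used at most $d/2-1$ times among those $d-1$ edges. Denote the set of such colors by $P(e)$. A path through vertices of degree $2$ between two vertices of degree at least $3$ carries such a restriction at both ends.

The critical case is a path $u\,w_1w_2\,v$ with $d(w_1)=d(w_2)=2$. Its middle edge must have its color in both sets $P(uw_1)$ and $P(vw_2)$, and $uw_1$ and $vw_2$ must have different colors, being the only edges adjacent to the middle edge. For instance, let $d(u)=d(v)=3$ and let the two other edges at $u$ have colors $1,2$. Then $P(uw_1)=\{3,4\}$ whatever the color of $uw_1$. If the two other edges at $v$ have colors $3,4$, then $P(vw_2)=\{1,2\}$ and the middle edge cannot be colored. Such accidents must be prevented while the rest of the graph is colored. If the other edges at $u$ and $v$ are colored through $H$, one can put into $H$ an additional edge joining the bundles of $u$ and $v$: if it gets color $\lambda$, then $\lambda$ is missing on the two other edges at $u$ and on the two other edges at $v$, and is available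 for the middle edge.

\subsection{Organization}

Section~\ref{sec:lemma} proves the coloring lemma for multigraphs of maximum degree $4$. Section~\ref{sec:threads} turns (A) on paths through vertices of degree $2$ into conditions on the sets $P(e)$. Section~\ref{sec:H} constructs the multigraph $H$ and uses it to color most edges. Section~\ref{sec:T} colors the remaining edges at vertices of degree $3$ and $5$, Section~\ref{sec:end} finishes the proof, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Throughout, $C=\{1,2,3,4\}$.

\section{A coloring lemma for maximum degree four}\label{sec:lemma}

\subsection{Facts from edge-coloring theory}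

The chromatic index $\chi'(J)$ is the least number of colors in a proper edge-coloring of $J$, and $\Delta(J)$ is the maximum degree. Vizing's theorem \cite{Vizing} says that $\chi'(J)\le\Delta(J)+1$ for every simple graph $J$.

In a proper edge-coloring a vertex \emph{sees} the colors of its edges and \emph{misses} the others. For two colors $\alpha,\beta$, each component of the subgraph formed by the edges of colors $\alpha$ and $\beta$ is a path or a cycle. A vertex that sees exactly one of $\alpha,\beta$ is an endpoint of a path component, which we call its $\alpha\beta$-path. Interchanging $\alpha$ and $\beta$ on one component keeps the coloring proper.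

The \emph{core} of $J$ is the subgraph induced by its vertices of degree $\Delta(J)$. The graph $J$ is \emph{overfull} if $|E(J)|>\Delta(J)\lfloor |V(J)|/2\rfloor$. Each color class of a proper coloring is a matching and has at most $\lfloor|V(J)|/2\rfloor$ edges, so an overfull graph has $\chi'(J)>\Delta(J)$. We need the following partial converse.

\begin{theorem}[Cranston and Rabern \cite{CR}]\label{thm:CR}
Let $J$ be a connected simple graph with $\Delta(J)=4$ whose core has maximum degree at most $2$. If $\chi'(J)>4$, then $J$ is overfull.
\end{theorem}

For a core of maximum degree at most $1$ this is already contained in Fournier's theorem \cite{Fournier} that a graph whose core is a forest has $\chi'=\Delta$.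

\begin{corollary}\label{cor:K5e}
A graph $J$ as in Theorem~\ref{thm:CR} with $\chi'(J)>4$ is isomorphic to $K_5-e$.
\end{corollary}

\begin{proof}
Let $n=|V(J)|$. Since $|E(J)|\le 2n$, overfullness forces $n$ to be odd and $|E(J)|\ge 2(n-1)+1$, so $\sum_v(4-d(v))=4n-2|E(J)|\le 2$. Every vertex of degree $4$ has at most two neighbors of degree $4$, hence at least two of degree at most $3$. So there are exactly two vertices $x,y$ of degree less than $4$, both have degree $3$, and every vertex of degree $4$ is adjacent to both. As $d(x)=3$, there are at most three vertices of degree $4$, so $n\le5$. Since $\Delta(J)=4$, we get $n=5$. Now each of the three vertices of degree $4$ is adjacent to all other vertices, and $x$, $y$ have no further neighbors. Thus $J=K_5-xy$.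
\end{proof}

\subsection{The lemma}

In an edge-colored multigraph a vertex is \emph{proper} if its edges have pairwise different colors. As in Section~\ref{sec:introfour}, an edge at a vertex $x$ of degree $4$ is \emph{exposed} at $x$ if two of the other three edges at $x$ have the same color.

The multigraph $H$ constructed later will have \emph{tight} edges, which must obey $(\star)$, and \emph{free} edges, which need not. Parallel edges will occur, but no two tight edges will be parallel.

\begin{lemma}\label{lem:multi}
Let $H$ be a finite loopless multigraph with $\Delta(H)\le 4$, each edge labeled tight or free, and let $K$ be its set of vertices of degree $4$. Assume: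
\begin{itemize}
\item[\textup{(h1)}] no two vertices of $K$ are joined by parallel edges, and each vertex of $K$ has at most two neighbors in $K$;
\item[\textup{(h2)}] no two tight edges are parallel.
\end{itemize}
Then there is $\varphi:E(H)\to C$ such that
\begin{itemize}
\item[\textup{(c1)}] every vertex of degree at most $3$ is proper;
\item[\textup{(c2)}] at every vertex of $K$ at least three different colors appear;
\item[\textup{(c3)}] if a tight edge $e=xy$ is exposed at $x\in K$, then $y\in K$ and $e$ is not exposed at $y$.
\end{itemize}
\end{lemma}

One cannot ask for a proper coloring: $K_5-e$ with all edges tight satisfies (h1) and (h2). The proof removes most pairs of parallel edges by induction. The parallel pairs that cannot be removed have very restricted surroundings, and there recoloring shows that they do not obstruct proper $4$-edge-coloring. Then Corollary~\ref{cor:K5e} applies.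

\begin{proof}
We use induction on $|E(H)|$; a multigraph without edges satisfies the claim. If edges are deleted, $K$ can only lose vertices, so (h1) and (h2) are inherited.

\medskip\noindent\textbf{Reduction 1.} \emph{Two vertices $u,v\notin K$ are joined by parallel edges $e_1,e_2$.} Color $H-e_1-e_2$ by induction. At most one edge remains at each of $u,v$, so at least two colors are missing at both; give them to $e_1$ and $e_2$. Then $u$ and $v$ are proper. The set $K$ and the colors at its vertices have not changed, so (c1)--(c3) hold.

\medskip\noindent\textbf{Reduction 2.} \emph{A vertex $u\in K$ and a vertex $v\notin K$ are joined by parallel edges $e_1,e_2$, and $(\ast)$ below holds.} By (h2) we may assume that $e_1$ is free. Let $f_1,f_2$ be the other two edges at $u$ and let $g$ be the third edge at $v$, if it exists. The additional assumption is: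
\begin{quote}
$(\ast)$ one of $f_1,f_2$ ends at $v$; or one of them, say $f_1$, is free or has its other end in $K$.
\end{quote}
Color $H'=H-e_1-e_2$ by induction. The vertices of degree $4$ in $H'$ are those of $K\setminus\{u\}$. In $H'$ the vertex $u$ has degree $2$, so $\varphi(f_1)\ne\varphi(f_2)$. Moreover, no tight $f_i$ is exposed at its other end, because by (c3) $u$ would then have degree $4$ in $H'$.

Suppose first that $g$ does not exist or that $\varphi(g)\in\{\varphi(f_1),\varphi(f_2)\}$. This includes the case that some $f_i$ ends at $v$, since then $g=f_i$. Give $e_1,e_2$ the two colors outside $\{\varphi(f_1),\varphi(f_2)\}$. Now $u$ and $v$ are proper. No edge is exposed at $u$, and no tight edge at $u$ is exposed at its other end. All other instances of (c3) are inherited from $H'$, so (c1)--(c3) hold.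

Otherwise let $\varphi(f_1)=1$, $\varphi(f_2)=2$ and $\varphi(g)=3$, after renaming colors. No $f_i$ ends at $v$, so by $(\ast)$ $f_1$ is free or ends in $K$. We cannot keep both $u$ and $v$ proper, because this would require colors $3,4$ on $e_1,e_2$. So we repeat at $u$ the color of $f_2$: put $\varphi(e_1)=4$ and $\varphi(e_2)=2$. Then $v$ sees $2,3,4$ and is proper, and the edges $f_1,f_2,e_2,e_1$ at $u$ have colors $1,2,2,4$. The edges exposed at $u$ are $e_1$, which is free, and $f_1$, which is either free or is tight, ends in $K$ and is not exposed there. No tight edge at $u$ is exposed at its other end. All other instances of (c3) are inherited from $H'$, and (c1), (c2) hold.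

\medskip\noindent\textbf{Irreducible multigraphs.} Now assume that neither reduction applies. By (h1) parallel edges do not join two vertices of $K$, and since Reduction~1 does not apply, they do not join two vertices outside $K$. So they join some $u\in K$ to some $v\notin K$, and since Reduction~2 does not apply, $(\ast)$ fails. This means:
\begin{quote}
$(\dagger)$ every pair of parallel edges joins some $u\in K$ to some $v\notin K$, and the other two edges at $u$ are tight and go to distinct vertices $a,b\notin K\cup\{v\}$.
\end{quote}
Here $a\ne b$ by (h2).

Color each component isomorphic to $K_5-e$ by \eqref{eq:K5e}. The computation in Example~\ref{ex:K5e} gives (c1)--(c3) there. We claim that every other component has a proper $4$-edge-coloring; with such colorings (c1)--(c3) hold, since no edge is exposed. Suppose the claim fails, and let $J$ be a connected submultigraph of such a component with $\chi'(J)>4$ and with as few edges as possible. Then every submultigraph of $J$ with fewer edges is properly $4$-edge-colorable, since each of its components is.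

\medskip\noindent\textbf{$J$ is simple.} Suppose $J$ contains parallel edges $e_1,e_2$, and let $u,v,a,b$ be as in $(\dagger)$. Note that $v,a,b$ have degree at most $3$. If $d_J(u)\le 3$, a proper coloring of $J-e_1-e_2$ extends to $J$ as in Reduction~1, a contradiction. So $d_J(u)=4$, and $J$ contains the other two edges $f_1=ua$ and $f_2=ub$ at $u$. Color $J-e_1$ properly, with $f_1,f_2,e_2$ receiving the colors $1,2,3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill (0,0) circle (2pt) (2.4,0) circle (2pt) (-1.8,0.9) circle (2pt) (-1.8,-0.9) circle (2pt);
\draw[dashed] (0,0) to[bend left=35] node[above] {$e_1$} (2.4,0);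
\draw (0,0) to[bend right=35] node[below] {$e_2:3$} (2.4,0);
\draw (0,0) -- node[above] {$f_1:1$} (-1.8,0.9);
\draw (0,0) -- node[below] {$f_2:2$} (-1.8,-0.9);
\draw (2.4,0) -- node[above] {$4$} (3.4,0);
\draw (-1.8,0.9) -- node[above] {$4$} (-2.8,0.9);
\draw (-1.8,-0.9) -- node[below] {$4$} (-2.8,-0.9);
\node at (0,0.32) {$u$};
\node at (2.4,0.3) {$v$};
\node at (-1.8,1.2) {$a$};
\node at (-1.8,-1.2) {$b$};
\end{tikzpicture}
\caption{The critical situation around a pair of parallel edges $e_1,e_2$ in $J$. Only $e_1$ (dashed) is uncolored; numbers are colors. The vertex $u$ misses only color $4$, which $v$, $a$ and $b$ all see. The vertices $a$ and $b$ may have one more edge.}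
\label{fig:claim}
\end{figure}

The vertex $u$ misses only color $4$. If $v$ misses $4$, color $e_1$ with $4$. Otherwise $v$, which has at most two colored edges, sees exactly $3,4$ and misses $1,2$. If $a$ misses $4$, recolor $f_1$ with $4$ and color $e_1$ with $1$. If $b$ misses $4$, recolor $f_2$ with $4$ and color $e_1$ with $2$. So we may assume that $a$ sees $1,4$ and $b$ sees $2,4$ (Figure~\ref{fig:claim}). In each remaining case a swap makes color $4$ available at $v$, $a$ or $b$ without affecting $u$.

\emph{Suppose $a$ misses $2$.} Each of the distinct vertices $u,v,a$ sees exactly one of $2,4$: $u$ sees $2$, while $v$ and $a$ see $4$. If $v$ is not on the $24$-path of $u$, swap the colors $2,4$ on the $24$-path of $v$. Now $u$ and $v$ both miss $4$, and we color $e_1$ with $4$. If $v$ is on the $24$-path of $u$, then this path ends at $u$ and $v$, so $a$ is on another path. Swap on the path of $a$. The colors at $u$ and $v$ are unchanged and $a$ now misses $4$. Recolor $f_1$ with $4$ and color $e_1$ with $1$.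

\emph{Suppose $b$ misses $1$.} This is the previous case with the roles of $a,f_1,1$ and $b,f_2,2$ exchanged.

\emph{Otherwise} $a$ and $b$ both see $1,2,4$. As their degrees are at most $3$, both miss $3$. Each of $u,a,b$ sees exactly one of $3,4$, and $v$ lies on the $34$-path of $u$ because $e_2$ has color $3$. This path has only one endpoint besides $u$, so one of $a,b$ is not on it. If $a$ is not on it, swap on the $34$-path of $a$; the colors at $u$ and $v$ are unchanged and $a$ misses $4$. Recolor $f_1$ with $4$ and color $e_1$ with $1$. If $b$ is not on it, swap on the $34$-path of $b$, recolor $f_2$ with $4$, and color $e_1$ with $2$.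

In all cases $J$ has a proper $4$-edge-coloring, a contradiction. So $J$ is simple.

\medskip\noindent\textbf{Conclusion.} By Vizing's theorem $\Delta(J)=4$. The vertices of degree $4$ in $J$ belong to $K$, so by (h1) the core of $J$ has maximum degree at most $2$. By Corollary~\ref{cor:K5e}, $J\cong K_5-e$. Its three vertices of degree $4$ lie in $K$ and form a triangle. So each of them already has two neighbors in $K$, and by (h1) the two vertices of degree $3$ of $J$, which are adjacent to them, are not in $K$. They have degree $3$ in $H$. Hence all vertices of $J$ have the same degree in $J$ and in $H$, so $J$ is a whole component of $H$ isomorphic to $K_5-e$. This contradicts the choice of $J$.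
\end{proof}

\section{Threads}\label{sec:threads}

We now begin the proof of Theorem~\ref{thm:main}. We may color the components of $G$ separately, so let $G$ be connected.

Suppose $\Delta(G)\le 2$. Then (B) is void. Every edge is adjacent to at most two edges, and an edge adjacent to exactly one edge has degree sum $3$ and is exempt in (A). So (A) only requires that the two edges adjacent to a common edge $e$ of degree sum $4$ have different colors. Each edge is adjacent to at most two edges $e$, so it lies in at most two such constraints, and a greedy coloring with three colors works.

\emph{From now on $\Delta(G)\ge 3$.} A vertex is \emph{big} if its degree is at least $3$.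

\begin{definition}
An edge is \emph{direct} if neither end has degree $2$. An \emph{$r$-thread}, $r\ge1$, is a path or cycle $u\,w_1\cdots w_r\,v$ with $d(w_i)=2$ for all $i$ and $d(u),d(v)\ne2$; the two directions of traversal give the same thread. Its edges in order are $e_0,\dots,e_r$; its \emph{end-edges} are $e_0$ at $u$ and $e_r$ at $v$. A thread is \emph{pendant} if one end has degree $1$, and then we name it so that $d(v)=1$. It is \emph{closed} if $u=v$; then $r\ge2$, because $G$ is simple.
\end{definition}

Since $G$ is connected and has a big vertex, every edge that is not direct lies in exactly one thread, and every direct edge and every thread has a big end. Every edge at a big vertex is direct or an end-edge of a thread.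

\subsection{The sets $P(e)$}

Let $E(u)$ be the set of edges at $u$. For a coloring in which all edges of $E(u)$ are colored, and for $e\in E(u)$, let $n_\alpha(u)$ and $n_\alpha(u\setminus e)$ be the numbers of edges of color $\alpha$ in $E(u)$ and in $E(u)\setminus\{e\}$. We use the inequalities
\begin{align}
\lceil d/3\rceil&\le d/2 && (d\ge 3),\label{eq:half}\\
\lceil d/3\rceil&\le (d-1)/2 && (d=3 \text{ or } d\ge5).\label{eq:halfminus}
\end{align}
For $d=3,4,5,6$ the left side is $1,2,2,2$. For $d\ge7$ we have $\lceil d/3\rceil\le(d+2)/3\le(d-1)/2$.

For a big vertex $u$ of degree $d$, all of whose edges are colored, and $e\in E(u)$, put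
\[
P(e)=P_u(e)=\{p\in C:\ n_p(u\setminus e)+1\le d/2\}=\{p\in C:\ 2n_p(u\setminus e)<d-1\}.
\]

\begin{lemma}\label{lem:P}
Let $u$ be a big vertex of degree $d$ all of whose edges are colored so that \textup{(B)} holds at $u$, and let $e\in E(u)$.
\begin{itemize}
\item[\textup{(P1)}] $c(e)\in P(e)$.
\item[\textup{(P2)}] $|P(e)|\ge2$. Moreover $|P(e)|\ge3$ if $d$ is even or if three different colors appear on $E(u)\setminus\{e\}$.
\item[\textup{(P3)}] If $d=3$ and $m$ is the color missing at $u$, then $P(e)=\{c(e),m\}$.
\item[\textup{(P4)}] Suppose $e=uw$ with $d(w)=2$, and let $e'$ be the other edge at $w$. Then $e$ satisfies \textup{(A)} as soon as $c(e')\in P(e)$.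
\end{itemize}
\end{lemma}

\begin{proof}
(P1) By (B) and \eqref{eq:half}, $n_{c(e)}(u\setminus e)+1=n_{c(e)}(u)\le d/2$.

(P2) A color outside $P(e)$ occupies at least $(d-1)/2$ of the $d-1$ edges in $E(u)\setminus\{e\}$. So there are at most two such colors, and if there are two, they occupy exactly $(d-1)/2$ edges each. Then $d$ is odd and no third color appears on $E(u)\setminus\{e\}$.

(P3) By (B) the three edges at $u$ have different colors. A color is in $P(e)$ if and only if it does not appear on the two edges other than $e$.

(P4) The edge $e$ is adjacent to $d$ edges. The color $c(e')$ occurs $n_{c(e')}(u\setminus e)+1\le d/2$ times among them, and any other color $\alpha$ occurs at most $n_\alpha(u)\le\lceil d/3\rceil\le d/2$ times.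
\end{proof}

An edge both of whose ends have degree $2$ and which lies in a thread has two adjacent edges and satisfies (A) if and only if these have different colors. Together with (P4) this gives: \emph{once \textup{(B)} holds at the big ends of a thread, \textup{(A)} holds for its edges if}
\begin{equation}\label{eq:Th}
\begin{gathered}
c(e_1)\in P_u(e_0),\qquad c(e_{r-1})\in P_v(e_r)\ \text{ if $v$ is big},\\
c(e_{i-1})\ne c(e_{i+1})\quad(1\le i\le r-1).
\end{gathered}
\end{equation}
If the thread is pendant, its last edge $e_r$ has degree sum $3$ and is exempt from (A).

\subsection{Which threads are dangerous}

\begin{lemma}\label{lem:long}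
Suppose all edges at big vertices are colored so that \textup{(B)} holds. In every pendant thread, and in every $r$-thread with $r\ge3$ and both ends big, the remaining edges can be colored so that \eqref{eq:Th} holds.
\end{lemma}

\begin{proof}
By (P2) all sets $P$ have at least two elements. The inequalities in \eqref{eq:Th} only relate edges whose indices have the same parity, so the two parities can be treated separately.

\emph{Pendant threads.} Choose $c(e_1)\in P(e_0)$, and then $c(e_{i+1})\ne c(e_{i-1})$ for $i=1,\dots,r-1$ in this order.

\emph{$r\ge3$ odd, both ends big.} Color $e_2,e_4,\dots,e_{r-1}$ in this order, each different from the edge two places before it, and choose $c(e_{r-1})$ in addition in $P(e_r)$. Color $e_{r-2},e_{r-4},\dots,e_1$ in this order, each different from the edge two places after it, and choose $c(e_1)$ in addition in $P(e_0)$.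

\emph{$r\ge4$ even, both ends big.} Color $e_2,e_4,\dots,e_{r-2}$ greedily, each different from the already colored edges two places before and after it; at most two of the four colors are excluded each time. Color $e_1,e_3,\dots,e_{r-1}$ in this order, with $c(e_1)\in P(e_0)$, each later edge different from the edge two places before it, and $c(e_{r-1})\in P(e_r)$. This works because $e_1\ne e_{r-1}$ and $|P(e_r)|\ge2$.
\end{proof}

So the dangerous threads are the $1$-threads and $2$-threads with both ends big. In a $1$-thread \eqref{eq:Th} says $c(e_1)\in P(e_0)$ and $c(e_0)\in P(e_1)$. By (P1) it is enough that $c(e_0)=c(e_1)$. For $2$-threads the following language is convenient.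

\begin{definition}\label{def:state}
A \emph{state} is a pair $(a,P)$ with $a\in P\subseteq C$ and $|P|\ge2$. Two states $(a,P)$, $(b,Q)$ are \emph{compatible} if $a\ne b$ and $P\cap Q\ne\emptyset$. If all edges at a big vertex are colored and (B) holds there, each edge $e$ at it has the state $(c(e),P(e))$, by (P1) and (P2). A $2$-thread with big ends, possibly closed, is \emph{good} if all edges at its ends are colored, (B) holds there, and the states of its two end-edges are compatible.
\end{definition}

In a good $2$-thread, \eqref{eq:Th} holds if we choose $c(e_1)\in P_u(e_0)\cap P_v(e_2)$. Since $|C|=4$, we also have:
\begin{equation}\label{eq:five}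
\text{if } a\ne b \text{ and } |P|+|Q|\ge5,\ \text{then } (a,P) \text{ and } (b,Q) \text{ are compatible.}
\end{equation}

\section{The multigraph $H$ and the first coloring step}\label{sec:H}

\subsection{Types of big vertices}

Let $T$ be the set of $2$-threads with two distinct big ends. A \emph{$T$-edge at $u$} is an end-edge at $u$ of a thread in $T$, and $k(u)$ is the number of $T$-edges at $u$. A big vertex $u$ is
\begin{itemize}
\item \emph{rigid} if $d(u)=4$, or $d(u)\ge6$, or $d(u)=5$ and $k(u)\le2$;
\item \emph{late} if $d(u)\in\{3,5\}$ and $k(u)\ge3$;
\item \emph{flexible} if $d(u)=3$ and $k(u)\in\{1,2\}$.
\end{itemize}
The remaining big vertices have $d(u)=3$ and $k(u)=0$.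

The idea is the following. At rigid vertices all edges will be colored through $H$, and the $T$-edges there will have $|P|\ge3$. By \eqref{eq:five} such a $T$-edge is compatible with every state of a different color. For even degrees, $|P|\ge3$ holds by (P2). For odd degrees we use (P2) with a bundle of three edges of different colors that does not contain the $T$-edge. For $d\ge7$ there are two bundles of size $3$ to choose from; for $d=5$ the $T$-edges must fit into the other bundle, of size $2$, and this is the reason for $k(u)\le2$. For $d=3$ we always have $|P|=2$. At late vertices so many edges are $T$-edges that we can color them at the very end.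

A thread in $T$ is \emph{special} if both its ends have $d=3$ and $k=1$. This is the situation of Section~\ref{sec:introtwo}, in which a bad choice on the other edges cannot be repaired.

\subsection{Which vertices of degree four are split}

Let $V_4$ be the set of vertices of degree $4$. Consider pairs $(S,s)$ where $S\subseteq V_4$ and $s$ assigns to each $v\in S$ an edge $s(v)$ at $v$. Such a pair is \emph{valid} if
\begin{itemize}
\item[(i)] every direct edge $vw$ with $v,w\in S$ equals $s(v)$ or $s(w)$;
\item[(ii)] every direct edge from a vertex $v\in S$ to a vertex outside $V_4$ equals $s(v)$.
\end{itemize}
We will split $v\in S$ into $\{s(v)\}$ and $E(v)\setminus\{s(v)\}$; validity is what $(\star)$ requires. The pair with $S=\emptyset$ is valid. Fix a valid pair with $|S|$ maximum and put $K=V_4\setminus S$.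

\begin{lemma}\label{lem:K}
Every $u\in K$ has at least two direct edges to $V\setminus K$. Hence it has at most two direct edges to $K$.
\end{lemma}

\begin{proof}
Suppose $u\in K$ has at most one direct edge to $V\setminus K$. Let $s(u)$ be this edge if it exists, and any edge at $u$ otherwise. A direct edge from $u$ to a vertex of $S$ or to a vertex outside $V_4$ goes to $V\setminus K$, so it equals $s(u)$. Hence (i) and (ii) hold for $S\cup\{u\}$, contradicting the maximality of $|S|$.
\end{proof}

\subsection{Bundles}

For each big vertex $u$ we choose disjoint subsets of $E(u)$, called bundles; empty ones are ignored. An edge with two big ends is considered separately at each end.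
\begin{itemize}
\item $d(u)=3$: one bundle, consisting of the non-$T$-edges at $u$, together with the $T$-edge at $u$ if $k(u)=1$ and this edge belongs to a special thread.
\item $u\in K$: the bundle $E(u)$.
\item $u\in S$: the bundles $\{s(u)\}$ and $E(u)\setminus\{s(u)\}$.
\item $d(u)=5$, $k(u)\le2$: two bundles of sizes $3$ and $2$ that partition $E(u)$, with all $T$-edges in the bundle of size $2$.
\item $d(u)=5$, $k(u)\ge3$: one bundle, consisting of the at most two non-$T$-edges.
\item $d(u)\ge6$: a partition of $E(u)$ into $\lfloor d(u)/3\rfloor\ge2$ bundles of size $3$ and possibly one smaller bundle.
\end{itemize}
All edges at rigid vertices lie in bundles, and so do all non-$T$-edges at all big vertices. In particular, direct edges and the end-edges of $1$-threads and of closed threads lie in bundles at their big ends.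

\subsection{The edges of $H$}\label{sec:edgesH}

The vertices of the multigraph $H$ are the bundles and some new vertices; each time a new vertex is mentioned below, a different one is used. The edges of $H$ are the following.
\begin{itemize}
\item[(H1)] For each direct edge $xy$: a \emph{tight} edge joining the two bundles containing it or, if $d(y)=1$, joining its bundle at $x$ to a new vertex.
\item[(H2)] For each $1$-thread with both ends big and not both in $K$: one \emph{free} edge joining the bundles of $e_0$ and $e_1$.
\item[(H3)] For each closed $2$-thread and each thread of $T$ with both ends rigid: a new vertex $y$ and two \emph{free} edges joining $y$ to the bundles of $e_0$ and of $e_2$.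
\item[(H4)] For each special thread: one \emph{free} edge joining the bundles of $e_0$ and $e_2$.
\item[(H5)] For every other end-edge lying in a bundle: a \emph{tight} edge from that bundle to a new vertex of degree $1$.
\end{itemize}

Tight edges of type (H1) carry the rule $(\star)$ for direct edges. The edge in (H2) forces $c(e_0)=c(e_1)$, which settles the $1$-thread whether or not the edge is exposed; this is why it may be free. A $1$-thread between two vertices of $K$ cannot be treated in this way, since the new edge could destroy (h1). Its two end-edges fall under (H5), and we will see that tightness rescues them. The path of length two in (H3) forces $c(e_0)\ne c(e_2)$. The edge in (H4) is the device from Section~\ref{sec:introtwo}.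

Each element of a bundle $B$ is represented by exactly one edge of $H$ at $B$, so $d_H(B)=|B|$. New vertices have degree at most $2$. Since the edges in (H1), (H2), (H4) that join two bundles join bundles of distinct vertices of $G$, $H$ is loopless. The vertices of degree $4$ in $H$ are exactly the bundles $E(u)$ with $u\in K$; we identify this set with $K$.

\begin{lemma}\label{lem:Hok}
$H$ satisfies the hypotheses of Lemma~\ref{lem:multi}.
\end{lemma}

\begin{proof}
We have just seen that $H$ is loopless with $\Delta(H)\le4$. Two vertices of $K$ can be joined only by edges of type (H1), because (H2) excludes this case and the ends in (H4) have degree $3$ in $G$. Such edges come from direct edges of the simple graph $G$. So there are no parallel edges inside $K$, and by Lemma~\ref{lem:K} each vertex of $K$ has at most two neighbors in $K$. This is (h1). A tight edge either has an end of degree $1$ that lies on no other edge, or comes from a direct edge with two big ends. Two parallel edges of the latter kind would come from two edges of $G$ with the same ends. This gives (h2).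
\end{proof}

Let $\varphi$ be a coloring of $H$ as in Lemma~\ref{lem:multi}.

\subsection{The first step}

\noindent\textbf{Step 1.} Give every edge of $G$ lying in a bundle, except the end-edges of special threads, the $\varphi$-color of the edge of $H$ representing it.

Only direct edges can lie in bundles at both ends, and a direct edge with two big ends is represented by the same edge of $H$ at both ends. So this is well defined. By (c1), the edges colored so far in a common bundle of size at most $3$ have different colors.

\begin{lemma}\label{lem:step1}
After Step 1 the following holds.
\begin{itemize}
\item[\textup{(a)}] All edges at rigid vertices and at vertices with $d=3$, $k=0$ are colored, and \textup{(B)} holds at these vertices.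
\item[\textup{(b)}] $|P(e)|\ge3$ for every $T$-edge $e$ at a rigid vertex.
\item[\textup{(c)}] Every thread of $T$ with both ends rigid is good.
\item[\textup{(d)}] Every closed $2$-thread at a vertex $u$ is good as soon as all edges at $u$ are colored and \textup{(B)} holds at $u$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All edges at these vertices lie in bundles, and none is an end-edge of a special thread. At $u\in K$ the four edges show at least three colors by (c2), so each color appears at most $2=\lceil4/3\rceil$ times. At all other vertices in question, $E(u)$ is partitioned into $\lceil d(u)/3\rceil$ bundles of size at most $3$, each showing each color at most once.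

(b) If $d(u)$ is even, this is (P2). If $d(u)=5$, the bundle of size $3$ does not contain $e$. If $d(u)\ge7$ is odd, at least one of the two or more bundles of size $3$ does not contain $e$. In both cases three colors appear on $E(u)\setminus\{e\}$, and (P2) applies.

(c) The end-edges have different colors because the new vertex $y$ in (H3) is proper. Now use (a), (b) and \eqref{eq:five}.

(d) Again $c(e_0)\ne c(e_2)$ by (H3). Let $p$ be a least used color at $u$ and $d=d(u)$. Then $n_p(u)+1\le\lfloor d/4\rfloor+1\le d/2$: for $d=3$ this reads $1\le3/2$, and for $d\ge4$ we have $d/4+1\le d/2$. So $p\in P(e_0)\cap P(e_2)$.
\end{proof}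

\section{The two-threads at vertices of degree three and five}\label{sec:T}

It remains to color the $T$-edges at flexible and late vertices. We must achieve (B) there and make all threads in $T$ good. We first treat the flexible vertices, component by component, and leave the late vertices to the end.

\subsection{Flexible vertices}

Let $v$ be flexible. If $k(v)=1$, let $Q_v$ be the set of the two colors not used on the two non-$T$-edges at $v$; these edges lie in a common bundle and have different colors. If the $T$-edge $e$ at $v$ gets either color $q\in Q_v$, then $v$ is proper and by (P3) the state of $e$ is $(q,Q_v)$.

If $k(v)=2$, let $\gamma(v)$ be the color of the single non-$T$-edge at $v$. The next lemma says that a prescribed state across one thread can always be answered, with a choice left for the other thread.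

\begin{lemma}\label{lem:X}
Let $k(v)=2$ and $d(v)=3$, let $h,h'$ be the $T$-edges at $v$, and let $(a,P)$ be a state. There is a color $m\ne\gamma(v)$ such that, with $\{s,t\}=C\setminus\{\gamma(v),m\}$, both colorings $(c(h),c(h'))=(s,t)$ and $(c(h),c(h'))=(t,s)$ make $v$ proper with missing color $m$ and give $h$ a state compatible with $(a,P)$.
\end{lemma}

\begin{proof}
If $a\ne\gamma(v)$, take $m=a$. If $a=\gamma(v)$, take $m\in P\setminus\{a\}$. In both cases $m\in P$, $m\ne\gamma(v)$ and $a\in\{\gamma(v),m\}$, so $c(h)\in\{s,t\}$ differs from $a$. By (P3), $m\in P(h)\cap P$.
\end{proof}

\begin{lemma}\label{lem:flex}
The $T$-edges at flexible vertices can be colored so that all flexible vertices are proper and every thread of $T$ without late ends is good.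
\end{lemma}

\begin{proof}
Threads with two rigid ends are good by Lemma~\ref{lem:step1}(c). Let $\Phi$ be the multigraph on the flexible vertices whose edges are the threads of $T$ with both ends flexible. It is loopless and has maximum degree at most $2$, so its components are paths, possibly with a single vertex, and cycles, possibly of length $2$. The other threads of $T$ at flexible vertices go to rigid or late vertices. We treat the components of $\Phi$ independently.

\medskip\noindent\textbf{(a) A cycle $v_1,\dots,v_n$, $n\ge2$,} with threads $t_i$ from $v_i$ to $v_{i+1}$, indices mod $n$. Here all $k(v_i)=2$. Write $\gamma_i=\gamma(v_i)$ and $L_i=C\setminus\{\gamma_i,\gamma_{i+1}\}$, so $|L_i|\ge2$. Our plan is to make a color $p_i\in L_i$ available for the middle edge of $t_i$. We first find $p_i\in L_i$ with $p_i\ne p_{i+1}$ for all $i$.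
\begin{itemize}
\item If all $L_i$ are equal and of size $3$, we take a proper coloring of a cycle with three colors (for $n=2$, two different colors).
\item If all $L_i$ are equal and of size $2$, then the pairs $\{\gamma_i,\gamma_{i+1}\}$ are all equal, so the $\gamma_i$ alternate between two colors and $n$ is even. Let the $p_i$ alternate between the two colors of the common list.
\item Otherwise two cyclically consecutive lists differ, and one of them is not contained in the other. List the indices around the cycle, in a suitable direction, as $j_1,\dots,j_n$ so that $L_{j_1}\not\subseteq L_{j_n}$. Take $p_{j_1}\in L_{j_1}\setminus L_{j_n}$, and choose $p_{j_2},\dots,p_{j_n}$ one after another from their lists, each different from its predecessor. Then $p_{j_n}\ne p_{j_1}$ because $p_{j_1}\notin L_{j_n}$.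
\end{itemize}
Color the end-edge of $t_i$ at $v_i$ with $p_i$. The colors $\gamma_{i+1},p_i,p_{i+1}$ are distinct, because $p_i\in L_i$, $p_{i+1}\in L_{i+1}$ and $p_i\ne p_{i+1}$. Color the end-edge of $t_i$ at $v_{i+1}$ with the fourth color. Then $v_{i+1}$ is proper and misses $p_i$. The end-edges of $t_i$ have different colors, and by (P3) $p_i$ lies in both of their sets $P$. So $t_i$ is good.

\medskip\noindent\textbf{(b) A single vertex $v$ with $k(v)=1$.} If its thread goes to a late vertex, color the $T$-edge at $v$ with any color of $Q_v$. If it goes to a rigid vertex where the end-edge has state $(b,P')$, choose a color of $Q_v\setminus\{b\}$. Since $|Q_v|+|P'|\ge5$ by Lemma~\ref{lem:step1}(b), the thread is good.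

\medskip\noindent\textbf{(c) A path with two vertices $u,v$, both with $k=1$.} The thread between them is special. By (c1), the $\varphi$-color of its edge (H4) differs from the colors of the other two edges at $u$ and of the other two edges at $v$. So it lies in $Q_u\cap Q_v$. Choose different colors in $Q_u$ and $Q_v$ for the two end-edges. The thread is good. This is the only place where (H4) is needed.

\medskip\noindent\textbf{(d) Any other path.} It has a vertex with $k=2$, and a vertex with $k=1$ has degree at most $1$ in $\Phi$, so it can only be an endpoint. Hence the vertices with $k=2$ form a subpath $x_1,\dots,x_q$, $q\ge1$. Let $t_0,\dots,t_q$ be the threads of $T$ at these vertices, named so that $x_j$ is an end of $t_{j-1}$ and $t_j$. Let $z$ be the other end of $t_0$ and $z'$ the other end of $t_q$. Each of $z,z'$ is rigid, late, or a flexible vertex of the path with $k=1$. If $z$ and $z'$ are flexible, they are distinct, since otherwise $z$ would have two $T$-edges. We color along the path from $z$ to $z'$.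

If $z$ is flexible, color its $T$-edge with a color of $Q_z$. The initial state is that of the end-edge of $t_0$ at $z$, or an arbitrary state if $z$ is late. For $j=1,\dots,q$ apply Lemma~\ref{lem:X} at $x_j$, with $h$ in $t_{j-1}$, $h'$ in $t_j$, and $(a,P)$ the initial state if $j=1$, and the state of the end-edge of $t_{j-1}$ at $x_{j-1}$ if $j\ge2$. This makes $t_{j-1}$ good, except for $t_0$ when $z$ is late. For $j<q$ use either of the two colorings. For $j=q$ the choice takes care of $t_q$:
\begin{itemize}
\item If $z'$ is late, use either coloring.
\item If $z'$ is rigid and its end-edge of $t_q$ has state $(b,P')$, use a coloring with $c(h')\ne b$. Since $|P'|\ge3$, the thread $t_q$ is good by \eqref{eq:five}.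
\item If $z'$ is flexible, the pairs $\{s,m\}$ and $\{t,m\}$ are different, so one of them is not $C\setminus Q_{z'}$ and therefore meets $Q_{z'}$. Use the coloring for which $P(h')=\{c(h'),m\}$ is this pair, and color the $T$-edge at $z'$ with a color of $Q_{z'}\setminus\{c(h')\}$. Then $t_q$ is good. \qedhere
\end{itemize}
\end{proof}

\subsection{Late vertices}

Color the $T$-edges at flexible vertices as in Lemma~\ref{lem:flex}. We process the late vertices one at a time. Let $u$ be late, with $T$-edges $h_1,\dots,h_k$. For each $i$ let $(a_i,P_i)$ be the state of the opposite end-edge of the thread of $h_i$; if the opposite end is a late vertex that has not been processed, let $(a_i,P_i)$ be an arbitrary state. (Such a thread will be made good when its second end is processed.) The two ends of a thread in $T$ are distinct, so all opposite states are fixed while $u$ is processed. The next two lemmas say that $u$ can answer any opposite states.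

\begin{lemma}\label{lem:late3}
If $d(u)=3$, the edges $h_1,h_2,h_3$ can be colored so that \textup{(B)} holds at $u$ and the state of each $h_i$ is compatible with $(a_i,P_i)$.
\end{lemma}

\begin{proof}
Replacing $P_i$ by a two-element subset containing $a_i$ makes the task harder, so we may assume $P_i=\{a_i,m_i\}$ with $m_i\ne a_i$. If we put $c(h_i)=b_i$ with distinct $b_1,b_2,b_3$ and $m$ is the missing color, then (B) holds and $P(h_i)=\{b_i,m\}$ by (P3). So we need
\[
\{b_1,b_2,b_3,m\}=C,\qquad b_i\ne a_i,\qquad m\in P_i\ \text{ or }\ b_i=m_i\qquad(i=1,2,3).
\]
\begin{itemize}
\item If $a_1=a_2=a_3$, let $m=a_1$ and assign the other three colors arbitrarily.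
\item If the $a_i$ are not all equal but some color $x$ lies in $P_1\cap P_2\cap P_3$, let $m=x$. It remains to assign the three other colors bijectively with $b_i\ne a_i$. Each index forbids at most one of these colors, so every nonempty set of indices has at least two allowed colors. No color is forbidden by all three indices, so the three indices together have three allowed colors. By Hall's theorem the required bijection exists.
\item Suppose no color lies in all three sets. Since $\sum|P_i|=6>4$, two of the sets meet, say $P_1\cap P_2\ne\emptyset$. Choose $x\in P_1\cap P_2$, with $x=a_1$ if $a_1=a_2$. Then $x\notin P_3$. Let $m=x$ and $b_3=m_3$; these are different, and $b_3\ne a_3$. Let $\{s,t\}=C\setminus\{x,m_3\}$. The assignment $(b_1,b_2)=(s,t)$ fails only if $a_1=s$ or $a_2=t$, and $(t,s)$ fails only if $a_1=t$ or $a_2=s$. Both fail only if $a_1=a_2\in\{s,t\}$, which is impossible because $a_1=a_2$ implies $a_1=x\notin\{s,t\}$. \qedhere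
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:late5}
If $d(u)=5$, the edges $h_1,\dots,h_k$ can be colored so that \textup{(B)} holds at $u$ and the state of each $h_i$ is compatible with $(a_i,P_i)$.
\end{lemma}

\begin{proof}
Here $k\ge3$. Let $g,g'$ be the two edges at $u$ other than $h_1,h_2,h_3$. Those of them that are not $T$-edges lie in a common bundle, so they are already colored, with different colors if there are two. Color the others so that $c(g)\ne c(g')$ and each $T$-edge among them avoids the corresponding color $a_i$; at most two colors are excluded each time. Rename the colors so that $\{c(g),c(g')\}=\{1,2\}$.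

\emph{Case 1: $a_1=a_2=a_3\in\{3,4\}$.} We may assume that the common value is $4$. Color $h_1,h_2,h_3$ with $1,2,3$. Then the colors at $u$ are $1,1,2,2,3$, so each appears at most $2=\lceil5/3\rceil$ times and (B) holds. Color $4$ does not appear at $u$, so $4\in P(h_i)\cap P_i$ and $c(h_i)\ne4=a_i$ for $i\le3$. For $f\in\{g,g'\}$ the edges of $E(u)\setminus\{f\}$ show the three colors $1,2,3$, so $|P(f)|\ge3$ by (P2). If $f$ is a $T$-edge, its color avoids that of the opposite state, and \eqref{eq:five} applies.

\emph{Case 2: otherwise.} The sets $\{i\le3:a_i\ne4\}$ and $\{j\le3:a_j\ne3\}$ are nonempty, since we are not in Case 1, and they cover $\{1,2,3\}$, so they are not the same one-element set. Hence there are distinct $i,j\in\{1,2,3\}$ with $a_i\ne4$ and $a_j\ne3$. Put $c(h_i)=4$ and $c(h_j)=3$, and give the third edge $h_l$ any color other than $a_l$. The colors at $u$ have multiplicities $2,1,1,1$, so (B) holds, and any four edges at $u$ show at least three colors. By (P2), $|P(e)|\ge3$ for every edge $e$ at $u$. All $T$-edges at $u$ avoid the colors of the opposite states, and \eqref{eq:five} applies.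
\end{proof}

After all late vertices have been processed, every edge at a big vertex is colored, (B) holds at every big vertex, every thread of $T$ is good, and by Lemma~\ref{lem:step1}(d) every closed $2$-thread is good.

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

Only edges in the interior of threads and last edges of pendant threads are still uncolored. We color them and then verify (A), first for the edges of threads and then for direct edges.

\medskip\noindent\textbf{Threads.} We color the remaining edges and verify \eqref{eq:Th} for every thread.
\begin{itemize}
\item \emph{$2$-threads with both ends big.} They are good, and we choose $c(e_1)\in P(e_0)\cap P(e_2)$.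
\item \emph{Pendant threads, and threads with $r\ge3$ and both ends big.} Use Lemma~\ref{lem:long}.
\item \emph{$1$-threads of type \textup{(H2)}.} Both edges have the same color, so \eqref{eq:Th} holds by (P1).
\item \emph{$1$-threads with both ends $u,v\in K$.} The edge $e_0$ is represented by an edge of type (H5), which is tight and whose other end has degree $1$. By (c3) it is not exposed at $u$. So the other three edges at $u$ have different colors, and $2n_p(u\setminus e_0)\le2<3$ for every color $p$. Thus $P(e_0)=C$. Likewise $P(e_1)=C$, and \eqref{eq:Th} holds.
\end{itemize}
So (A) holds for all edges of threads.

\medskip\noindent\textbf{Direct edges.} Let $e=xy$ be direct; it has $(d(x)-1)+(d(y)-1)$ adjacent edges. For an end $z$ of $e$ and every color $\alpha$ we have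
\[
n_\alpha(z\setminus e)\le (d(z)-1)/2
\]
if $d(z)=1$ (both sides are $0$), if $d(z)=3$ or $d(z)\ge5$ (by (B) and \eqref{eq:halfminus}), and if $d(z)=4$ and $e$ is not exposed at $z$ (then the left side is at most $1$). If this holds at both ends, (A) follows by addition. So assume that $e$ is exposed at an end, say at $x\in V_4$. We show that $(\star)$ holds, that is, $y\in V_4$ and $e$ is not exposed at $y$. Then each color appears on at most two of the other edges at $x$, by (B), and on at most one of the other edges at $y$. So it appears on at most $3$ of the six edges adjacent to $e$, and (A) holds.

\emph{Case $x\in K$.} The edge $e$ is represented by a tight edge, and the colors at the vertices of $K$ are those of $\varphi$. So (c3) gives $y\in K$ and that $e$ is not exposed at $y$.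

\emph{Case $x\in S$.} The three edges of the bundle $E(x)\setminus\{s(x)\}$ have different colors, so $s(x)$ is not exposed at $x$. Hence $e\ne s(x)$. By (ii), $y\in V_4$. If $y\in S$, then $e=s(y)$ by (i), and $e$ is not exposed at $y$ for the same reason. If $y\in K$, then the tight edge representing $e$ joins $y$ to the bundle $E(x)\setminus\{s(x)\}$ of size $3$, which is not in $K$. By (c3) it cannot be exposed at $y$.

\medskip
Thus (A) and (B) hold, and Theorem~\ref{thm:main} is proved. In an admissible graph no edge has degree sum $3$, so (A) says that $c$ is a strong majority edge-coloring. This proves Corollary~\ref{cor:main}. \qed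

\section{Sharpness and complexity}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) As shown in the introduction, the four edges must have different colors, and four different colors suffice.

(2) Every edge of $S(F)$ joins an original vertex of degree $3$ to a subdividing vertex of degree $2$. So $S(F)$ is bipartite with maximum degree $3$, and all degree sums are $5$, so it is admissible. Let $w$ be the vertex subdividing $uv\in E(F)$. The edge $wv$ has three adjacent edges: $uw$ and the two other edges at $v$. The condition at $wv$ says exactly that these three have pairwise different colors.

Any two edges at an original vertex $v$ are the two other edges for the third one. So the three edges at $v$ have different colors, and $\mathrm{Maj}'(S(F))\ge3$. If only three colors are used, then $uw$, which differs from the two other edges at $v$, has the color of $wv$. So both halves of each edge of $F$ have the same color, and we obtain a proper $3$-edge-coloring of $F$. Conversely, given a proper edge-coloring of $F$, give both halves of each edge its color. Then the three edges adjacent to $wv$ have the colors of the three edges of $F$ at $v$, which are different. So $\mathrm{Maj}'(S(F))\le\chi'(F)$, and $\chi'(F)\in\{3,4\}$ by Vizing's theorem.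 Altogether $\mathrm{Maj}'(S(F))=3$ if and only if $\chi'(F)=3$, and otherwise both numbers are $4$.

(3) A coloring with three colors can be checked in polynomial time, so the problem is in NP. By Holyer's theorem \cite{Holyer} it is NP-complete to decide whether a cubic graph is $3$-edge-colorable, and $F\mapsto S(F)$ is a polynomial reduction by (2).
\end{proof}

\begin{remark}
The value $4$ is attained by infinitely many connected graphs, namely by $S(F)$ for every connected simple cubic graph $F$ with $\chi'(F)=4$. Every cubic graph with a bridge has this property. Indeed, if $F$ has a bridge and $n'$ is the number of vertices on one side of it, then $3n'-1$ is the sum of the degrees within that side and hence even, so $n'$ is odd. In a proper $3$-edge-coloring each color class is a perfect matching, and a color not used on the bridge would match the $n'$ vertices among themselves, which is impossible. Connected simple cubic graphs with a bridge arise, for example, from two disjoint copies of any connected simple cubic graph by subdividing one edge in each copy and joining the two new vertices.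
\end{remark}

\begin{remark}
By Corollary~\ref{cor:main}, an admissible graph has $\mathrm{Maj}'(G)=4$ if and only if it does not have $\mathrm{Maj}'(G)\le3$. So by Theorem~\ref{thm:sharp}(3), unless P${}={}$NP, the admissible graphs with $\mathrm{Maj}'(G)=4$ cannot be recognized in polynomial time.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CR}
D. W. Cranston, L. Rabern, \emph{The Hilton--Zhao conjecture is true for graphs with maximum degree 4}, SIAM J. Discrete Math. 33 (2019).

\bibitem{Fournier}
Fournier (1973). Theorem that a graph whose core is a forest has $\chi'=\Delta$.

\bibitem{Holyer}
Holyer (1981). Theorem that deciding whether a cubic graph is $3$-edge-colorable is NP-complete.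

\bibitem{KKPW}
Rafa{\l} Kalinowski, Mateusz Kamyczura, Monika Pil\'sniak, Mariusz Wo\'zniak, \emph{Strong majority colorings of graphs}, arXiv:2605.23828 (2026).

\bibitem{Vizing}
Vizing (1964). Theorem that a simple graph $J$ has $\chi'(J)\le\Delta(J)+1$.

\end{thebibliography}

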